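# Hausdorff spaces with points $G_\delta$ in the long Menger game

## A cardinality bound that ZFC does not decide

We work in ZFC and write $\mathfrak c=2^{\aleph_0}=2^\omega$. The talk is about the following statement; every term in it is explained in the next section.

$(\ast)$ Every Hausdorff space with points $G_\delta$ on which Bob has a winning strategy in the long Menger game $\mathsf G_{\mathrm{fin}}^{\omega_1}(\mathcal O,\mathcal O)$ has cardinality $\le 2^{\aleph_0}$.

**Main Theorem.** The statement $(\ast)$ is independent of ZFC: it fails under CH, and it holds if $2^{\omega_1}=2^{\omega}$. In detail: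

**Theorem A (ZFC).** If $X$ is Hausdorff and Bob has a winning strategy in $\mathsf G_{\mathrm{fin}}^{\omega_1}(\mathcal O,\mathcal O)$ on $X$, then $L(X)\le\omega_1$ and $|X|\le 2^{L(X)\psi(X)}$. Hence, if $X$ has points $G_\delta$:

- (i) $|X|\le 2^{\omega_1}$;
- (ii) $|X|\le 2^{\aleph_0}$ if $X$ is Lindelöf, in particular if Bob wins the Menger game of some countable length (for example the short game $\mathsf G_{\mathrm{fin}}(\mathcal O,\mathcal O)$);
- (iii) if $2^{\omega_1}=2^\omega$, then $(\ast)$ holds.

**Theorem B (CH).** There is a Hausdorff space $X$ with points $G_\delta$, even one whose points are separated by clopen sets (so it is functionally Hausdorff and Urysohn), with $|X|=2^{\omega_1}>2^{\aleph_0}$, on which Bob wins $\mathsf G_{\mathrm{fin}}^{\omega_1}(\mathcal O,\mathcal O)$. So $(\ast)$ fails, and the bound (i) is attained.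

**Theorem C (ZFC).** If there is a tree of height $\omega_1$ and cardinality $\omega_1$ with more than $\mathfrak c$ cofinal branches, then $(\ast)$ fails.

**Corollary D.** If $2^\omega<\aleph_{\omega_1}$, then $(\ast)$ holds if and only if $2^\omega=2^{\omega_1}$.

Independence follows from A(iii) and B, because both hypotheses are consistent: CH by Gödel, and $2^{\omega_1}=2^\omega$ by adding $\aleph_2$ Cohen reals to a model of GCH, or from MA$+\neg$CH. These results do not settle $(\ast)$ in models where $\aleph_{\omega_1}\le\mathfrak c<2^{\omega_1}$ and there is no tree as in Theorem C.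

The background is a theorem of Aurichi and Bella (Leandro F. Aurichi and Angelo Bella, "A definitive improvement of a game-theoretic bound and the long tightness game", arXiv:1711.03217, 2017): if $X$ is *regular* with points $G_\delta$ and Bob has a winning strategy in $\mathsf G_{\mathrm{fin}}^{\omega_1}(\mathcal O,\mathcal O)$, then $|X|\le 2^{\aleph_0}$. For $T_1$ spaces this fails: for every $\kappa$ below the first measurable cardinal there is a $T_1$ space with points $G_\delta$, of cardinality at least $\kappa$, on which Bob has a winning strategy even in the short game. The same paper is the source of the question about the axiom in between, $T_2$.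

## The game with $\omega_1$ innings, and some spaces on which Bob wins

**Definition (long Menger game).** Let $\mathcal O$ be the family of all open covers of $X$. At each inning $\alpha<\omega_1$ Alice chooses $\mathcal C_\alpha\in\mathcal O$ and Bob answers with a finite $\mathcal F_\alpha\subseteq\mathcal C_\alpha$. Bob wins if $\bigcup_{\alpha<\omega_1}\bigcup\mathcal F_\alpha=X$; otherwise Alice wins. The short game $\mathsf G_{\mathrm{fin}}(\mathcal O,\mathcal O)$ has $\omega$ innings instead.

We allow $\mathcal F_\alpha=\emptyset$; if this is forbidden, Bob adds an arbitrary member, which only helps him. A position is a sequence $s\in\mathcal O^{<\omega_1}$ of covers already played by Alice. Bob's own moves need not be recorded, since a strategy $\sigma$ determines them. So a strategy assigns to each position $s$ and each next cover $\mathcal C$ a finite $\sigma(s,\mathcal C)\subseteq\mathcal C$. We put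
$$B(s,\mathcal C)=\bigcup\sigma(s,\mathcal C),$$
the part of $X$ that Bob covers in that inning. The strategy is winning if and only if
$$\bigcup_{\alpha<\omega_1}B\bigl((\mathcal C_\xi)_{\xi<\alpha},\mathcal C_\alpha\bigr)=X\qquad\text{for all }(\mathcal C_\alpha)_{\alpha<\omega_1}. \tag{1}$$

**Definition (cardinal functions).** The Lindelöf degree $L(X)$ is the least infinite cardinal $\lambda$ such that every open cover has a subcover of size $\le\lambda$. The pseudocharacter $\psi(X)$ is the least infinite $\lambda$ such that every singleton is an intersection of at most $\lambda$ open sets. Points are $G_\delta$ exactly when every singleton is an intersection of countably many open sets, that is, when $\psi(X)=\omega$.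

Some cases by hand. If $X$ is compact, Bob wins in inning $0$. If $|X|\le\omega_1$, Bob lists the points as $x_\alpha$ ($\alpha<\omega_1$) and in inning $\alpha$ takes one set containing $x_\alpha$. So he wins on the discrete space of size $\omega_1$, whose Lindelöf degree is $\omega_1$; we cannot hope to prove that $X$ is Lindelöf. But $L(X)$ cannot be larger:
$$\text{if Bob has a winning strategy in the long game on }X,\text{ then } L(X)\le\omega_1. \tag{2}$$
Indeed, let Alice play one cover $\mathcal C$ in every inning. Bob's answers are $\omega_1$ many finite subfamilies of $\mathcal C$, and their union is a subcover of size $\le\omega_1$.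

The hypothesis on points matters. The one-point compactification of an uncountable discrete space is compact Hausdorff, so Bob wins, and it can be as large as we like; but a countable intersection of neighbourhoods of $\infty$ is co-countable, so $\{\infty\}$ is not $G_\delta$.

One more case will be used in the proof of Theorem C. Bob can cover a second countable piece of $X$ even if it has more than $\omega_1$ points.

**Lemma 1.** Let $R\subseteq X$ be second countable as a subspace and $\Lambda\subseteq\omega_1$ uncountable. Suppose that at every inning $\alpha\in\Lambda$, if $R$ is not yet covered, Bob picks an uncovered point $r_\alpha\in R$ and plays one member $U_\alpha\in\mathcal C_\alpha$ with $r_\alpha\in U_\alpha$. Then $R$ is covered at the end.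

*Proof.* Otherwise $r_\alpha$ is defined for all $\alpha\in\Lambda$. Fix a countable base of $R$ and choose a member $B_\alpha$ of it with $r_\alpha\in B_\alpha\subseteq U_\alpha$. If $\alpha<\alpha'$ are in $\Lambda$, then $B_\alpha\subseteq U_\alpha$ is already covered at inning $\alpha'$, while $r_{\alpha'}\in B_{\alpha'}$ is not. So $B_\alpha\ne B_{\alpha'}$, and the countable base has uncountably many members, a contradiction. $\square$

## Closed pseudocharacter and $\kappa$-closed elementary submodels

We begin the proof of Theorem A. Let $X$ be Hausdorff, $\sigma$ a winning strategy for Bob, and $\kappa=L(X)\psi(X)$. By (2), $L(X)\le\omega_1$. The plan is to capture all of $X$ in an elementary submodel of size $2^\kappa$.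

**Step 1. Families $N^x_a$ whose closures shrink to $x$.** This step improves the pseudocharacter. Open sets that meet in $\{x\}$ may have closures that meet in more: in $\mathbb R$ the sets $(-\frac1n,\frac1n)\cup(1,1+\frac1n)$ meet in $\{0\}$, while their closures meet in $\{0,1\}$. We need the closures under control.

Let $\bigcap_{\xi<\kappa}U_\xi=\{x\}$ with $U_\xi$ open. For $p\notin U_\xi$ choose disjoint open sets $G_p\ni p$ and $W_p\ni x$; then $\overline{W_p}\cap G_p=\emptyset$. The set $X\setminus U_\xi$ is closed, so at most $L(X)\le\kappa$ of the sets $G_p$ cover it. Collect the corresponding $W_p$, for all $\xi<\kappa$; these are at most $\kappa$ open neighbourhoods of $x$. If $y\ne x$, then $y\notin U_\xi$ for some $\xi$, so $y$ lies in a chosen $G_p$ and $y\notin\overline{W_p}$. Hence the closures of the chosen sets meet exactly in $\{x\}$. List them, with repetitions and adding $X$ if needed, as $W_\eta$ ($\eta<\kappa$), and put $N^x_a=\bigcap_{\eta\in a}W_\eta$ for finite $a\subseteq\kappa$. In this way fix, for every $x$, open sets $N^x_a\ni x$ ($a\in[\kappa]^{<\omega}$) with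
$$N^x_\emptyset=X,\qquad N^x_{a\cup b}=N^x_a\cap N^x_b,\qquad \bigcap_a\overline{N^x_a}=\{x\}. \tag{3}$$

**Step 2. The model $M$.** This step fixes the set that will turn out to contain $X$. Let $\theta$ be a large regular cardinal and $H(\theta)$ the family of sets of hereditary cardinality $<\theta$. We take $M\prec H(\theta)$ that contains $X$, its topology, $\sigma$, the map $x\mapsto(N^x_a)_a$ and $\kappa$, with $|M|=2^\kappa$, and such that

- (M1) an object definable in $H(\theta)$ from parameters in $M$ lies in $M$;
- (M2) if $H(\theta)$ satisfies an existential statement with parameters in $M$, then it has a witness in $M$; equivalently, if $A\in M$ and all elements of $A\cap M$ have a property expressed with parameters in $M$, then all elements of $A$ have it;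
- (M3) every subset of $M$ of cardinality $\le\kappa$ is an element of $M$.

(M1) and (M2) are just elementarity. For (M3), build an increasing chain of elementary submodels $M_\xi$, $\xi<\kappa^+$, each of size $2^\kappa$, where $M_{\xi+1}$ contains all subsets of $M_\xi$ of size $\le\kappa$ as elements, and take unions at limits. This is possible because $(2^\kappa)^\kappa=2^\kappa$. Let $M=\bigcup_\xi M_\xi$; a subset of size $\le\kappa$ lies in one $M_\xi$ because $\kappa^+$ is regular, and $|M|=2^\kappa$ because $\kappa^+\le2^\kappa$.

By (M3) and induction every ordinal below $\kappa^+$ is in $M$; in particular $\kappa\subseteq M$ and $\omega_1\subseteq M$ (as $\kappa\ge\omega$), and $[\kappa]^{<\omega}\subseteq M$. A function with domain a subset of $M$ of size $\le\kappa$ and values in $M$ is a subset of $M$ of size $\le\kappa$, so it lies in $M$.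

Here is the pattern to keep in mind. If $X=\mathbb R$ and $\kappa=\omega$, then $\mathbb R\subseteq M$: each real is the limit of a sequence of rationals, the sequence is in $M$ by (M3), and the sequence defines its limit. In general we have small pseudocharacter but no small neighbourhood bases, so nothing needs to converge; this is the difficulty.

We claim $X\subseteq M$. Suppose not, and fix $q\in X\setminus M$ until a contradiction is reached.

## A position at which Bob always covers $q$

**Step 3. Finding the position $s$.** This is where the winning strategy acts on $q$. The claim is: there is a position $s\in M$ with $q\in B(s,\mathcal C)$ for all $\mathcal C\in\mathcal O\cap M$.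

Otherwise, for every position in $M$ there is a next cover in $M$ at which Bob fails to cover $q$. Choose recursively $\mathcal C_\alpha\in\mathcal O\cap M$, $\alpha<\omega_1$, with $q\notin B((\mathcal C_\xi)_{\xi<\alpha},\mathcal C_\alpha)$. The recursion does not stop, since $(\mathcal C_\xi)_{\xi<\alpha}$ is a countable sequence of elements of $M$ and so is in $M$. The result is a play in which $q$ is never covered, contrary to (1).

Fix this $s$. Let $\mathfrak D$ be the family of all sets $B(s,\mathcal C_1)\cap\dots\cap B(s,\mathcal C_m)$ with $m\ge1$ and $\mathcal C_1,\dots,\mathcal C_m\in\mathcal O$, and let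
$$E=\bigcap\{\overline D:D\in\mathfrak D\}.$$
Both $\mathfrak D$ and $E$ are in $M$ by (M1). The set $E$ is closed and $\mathfrak D$ is closed under finite intersections. Moreover
$$q\in D\quad\text{for all }D\in\mathfrak D\cap M, \tag{4}$$
because by (M2) such a $D$ is an intersection of sets $B(s,\mathcal C_k)$ with $\mathcal C_k\in M$.

**Step 4. Covers of $E$ reduce to finitely many sets, up to $\mathfrak D$.** This is the compactness that the strategy gives. The claim is: if a family $\mathcal U$ of open sets covers $E$, then there are a finite $\mathcal U'\subseteq\mathcal U$ and $D\in\mathfrak D$ with $D\subseteq\bigcup\mathcal U'$.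

For $p\notin E$ some $D_p\in\mathfrak D$ has $p\notin\overline{D_p}$; choose an open $O_p\ni p$ with $O_p\cap D_p=\emptyset$. Then $\mathcal C=\mathcal U\cup\{O_p:p\notin E\}$ is an open cover of $X$. Bob's answer is finite, so $B(s,\mathcal C)\subseteq\bigcup\mathcal U'\cup O_{p_1}\cup\dots\cup O_{p_m}$ with $\mathcal U'\subseteq\mathcal U$ finite. The set $D=B(s,\mathcal C)\cap D_{p_1}\cap\dots\cap D_{p_m}$ is in $\mathfrak D$ and misses every $O_{p_k}$, so $D\subseteq\bigcup\mathcal U'$.

## How regularity would end the proof, and where Hausdorff spaces resist

Suppose for a moment that $X$ is regular (and $T_1$) with points $G_\delta$. Then we could take $M$ of size $\mathfrak c$, closed only under countable subsets, with $\mathfrak c\subseteq M$, and with a map $x\mapsto(U^x_n)_{n<\omega}$ in $M$, where $U^x_n$ is open and $\bigcap_nU^x_n=\{x\}$. Steps 3 and 4 go through unchanged. Now $E$ is compact: given a family $\mathcal U$ of open sets covering $E$, choose for $e\in E$ an open $V_e\ni e$ with $\overline{V_e}$ inside a member of $\mathcal U$; Step 4 gives a finite $F\subseteq E$ and $D\subseteq\bigcup_{e\in F}V_e$, so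
$$E\subseteq\overline D\subseteq\bigcup_{e\in F}\overline{V_e},$$
which lies in a finite union of members of $\mathcal U$. A compact Hausdorff space with points $G_\delta$ is first countable and so has at most $\mathfrak c$ points, by Arhangel'skii's theorem. So $|E|\le\mathfrak c$, and since $E\in M$ and $\mathfrak c\subseteq M$, we get $E\subseteq M$. Each $e\in E$ then has a neighbourhood $U^e_{n_e}\in M$ missing $q$. By Step 4 finitely many of these contain some $D\in\mathfrak D$, by (M2) some such $D\in\mathfrak D\cap M$, and this contradicts (4). Hence $X\subseteq M$ and $|X|\le\mathfrak c$, the bound for regular spaces.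

In a Hausdorff space the chain stops at one place. From $D\subseteq\bigcup\mathcal U'$ we get only $E\subseteq\overline{\bigcup\mathcal U'}$; without regularity we cannot shrink $\mathcal U$ beforehand, and $E$ need not be compact. (The space of Theorem B shows this under CH; see the remark after its proof.) So $E\subseteq M$ needs another argument. We now use the full strength of (M3) for $\kappa=L(X)\psi(X)$, which costs $|M|=2^\kappa$.

The natural plan for $E\subseteq M$ is this: show that $E\cap M$ is closed, cover it by $\kappa$ many sets missing a given point $r\in E\setminus M$, and reflect. To show that a limit $x$ of $E\cap M$ is in $M$, one would pick $e_a\in N^x_a\cap E\cap M$ and try to define $x$ from $(e_a)_a$, as with $\mathbb R$. But the sets $N^x_a$ are not a neighbourhood base at $x$, so the net $(e_a)$ may fail to converge. The next section repairs this: the $N^x_a$ do form a base at $x$ if we are allowed to intersect with members of $\mathfrak D$. The points $e_a$ need not belong to the sets $D\in\mathfrak D$, but they belong to their closures; so we replace the points $e_a$ by neighbourhoods $P_a$ of them, and these meet every $D$.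

## Neighbourhood bases relative to $\mathfrak D$

We return to Hausdorff $X$ and to the $M$ of Step 2.

**Step 5. The $N^x_a$ form a base modulo $\mathfrak D$.** The claim is: for $x\in X$ and open $O\ni x$ there are $a\in[\kappa]^{<\omega}$ and $D\in\mathfrak D$ with $N^x_a\cap D\subseteq O$.

By (3) the family $\mathcal C=\{O\}\cup\{X\setminus\overline{N^x_a}:a\in[\kappa]^{<\omega}\}$ is an open cover of $X$. Bob's answer gives $B(s,\mathcal C)\subseteq O\cup\bigcup_{k\le m}(X\setminus\overline{N^x_{a_k}})$. Let $a=\bigcup_{k\le m}a_k$ and $D=B(s,\mathcal C)$. Since $N^x_a\subseteq N^x_{a_k}$ for every $k$, the set $N^x_a\cap D$ misses all $X\setminus\overline{N^x_{a_k}}$. So it lies in $O$.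

**Step 6. $E\cap M$ is closed in $X$.** This makes a small cover of $E\cap M$ available in Step 7. Let $x\in\overline{E\cap M}$. Then $x\in E$ as $E$ is closed, and we show $x\in M$.

For each $a\in[\kappa]^{<\omega}$ pick $e_a\in E\cap M\cap N^x_a$. Apply Step 5 to the point $e_a$ and the open set $N^x_a$: there are $P_a\in\{N^{e_a}_b:b\in[\kappa]^{<\omega}\}$ and $D_a\in\mathfrak D$ with
$$P_a\cap D_a\subseteq N^x_a. \tag{5}$$
Since $e_a\in M$ and $b\in M$, we have $P_a\in M$. By (M3) the sequence $(P_a)_a$ is in $M$. (The sets $D_a$ and the point $x$ may be outside $M$.) Consider the following property of a point $x$: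

$(\Phi)$ for every open $O\ni x$ there is $a_0$ such that for all $a\supseteq a_0$ some $D\in\mathfrak D$ has $P_a\cap D\subseteq O$.

Our $x$ has it. By Step 5, $N^x_{a_0}\cap D_0\subseteq O$ for some $a_0$ and $D_0$. If $a\supseteq a_0$, put $D=D_a\cap D_0\in\mathfrak D$; by (5), $P_a\cap D\subseteq N^x_a\cap D_0\subseteq N^x_{a_0}\cap D_0\subseteq O$.

No $x'\ne x$ has it for the same $(P_a)_a$. Otherwise take disjoint open $O\ni x$, $O'\ni x'$. For $a$ the union of the two finite sets $a_0$ that $(\Phi)$ provides, there are $D,D'\in\mathfrak D$ with $P_a\cap D\subseteq O$ and $P_a\cap D'\subseteq O'$, so $P_a\cap(D\cap D')=\emptyset$. But $P_a$ is an open neighbourhood of $e_a$, and $e_a\in E\subseteq\overline{D\cap D'}$ because $D\cap D'\in\mathfrak D$. This is a contradiction.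

So $x$ is the unique point with $(\Phi)$. It is definable from $(P_a)_a$, $\mathfrak D$, $X$ and its topology, all in $M$. By (M1), $x\in M$.

**Step 7. $E\subseteq M$.** Suppose $r\in E\setminus M$. For $e\in E\cap M$ we have $e\ne r$, so by (3) choose $a_e$ with $r\notin N^e_{a_e}$. By Step 6 the set $E\cap M$ is closed in $X$, and $L(X)\le\kappa$; so there is $A\subseteq E\cap M$ with $|A|\le\kappa$ and
$$E\cap M\subseteq W:=\bigcup_{e\in A}N^e_{a_e}.$$
Each $N^e_{a_e}$ is in $M$, so by (M3) the family $\{N^e_{a_e}:e\in A\}$ is in $M$, and so is its union $W$. Every element of $E\cap M$ is in $W$; by (M2) $E\subseteq W$. Then $r\in W$, although $r$ is in none of the sets $N^e_{a_e}$, a contradiction.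

**Step 8. The contradiction for $q$.** Every $e\in E$ is in $M$, so $e\ne q$, and we can choose $a_e$ with $q\notin N^e_{a_e}$; here $N^e_{a_e}\in M$. By Step 4 there are a finite $F\subseteq E$ and $D\in\mathfrak D$ with $D\subseteq\bigcup_{e\in F}N^e_{a_e}$. The union on the right is in $M$, so by (M2) there is such a $D$ in $\mathfrak D\cap M$. By (4), $q\in D\subseteq\bigcup_{e\in F}N^e_{a_e}$. But the last set does not contain $q$. (If $E=\emptyset$, the argument reads $q\in D\subseteq\emptyset$.)

So $X\subseteq M$ and $|X|\le2^\kappa=2^{L(X)\psi(X)}$.

**Step 9. The consequences (i)–(iii).** If points are $G_\delta$, then $\psi(X)=\omega$ and $\kappa=L(X)\le\omega_1$, which gives (i), and gives (iii) when $2^{\omega_1}=2^\omega$. If moreover $X$ is Lindelöf, then $\kappa=\omega$ and $|X|\le2^{\aleph_0}$. If Bob wins the game of some countable length, then constant plays by Alice show, as for (2), that $X$ is Lindelöf; and Bob wins the long game by using his strategy first and then playing $\emptyset$. So (ii) holds. This proves Theorem A. $\blacksquare$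

## Labelling the splitting heights of branches by points of the Cantor set

We turn to Theorem B. Under CH we want a Hausdorff space with points $G_\delta$ and $2^{\omega_1}$ points, most of which Bob can cover in a single inning. The set $Y=2^{\omega_1}$ is a natural source of points. For $s\in2^{<\omega_1}$ think of $\{y\in Y:s\subseteq y\}$ as the cone of $s$; for $y\neq y'$ let $\Delta(y,y')$ be the least $\xi$ with $y(\xi)\ne y'(\xi)$.

The first idea is to take all cones as a base on $Y$. Then points are not $G_\delta$: any countably many neighbourhoods of $y$ contain a common cone $\{y':y\restriction\delta\subseteq y'\}$ with $\delta<\omega_1$.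

To get $G_\delta$ points, multiply by the Cantor set $Z=2^\omega$ and use an injection $g:\omega_1\to Z$ as a list of labels. Near the point $(y,z)$ we allow only those branches $y'$ that leave $y$ at a height $\xi$ whose label $g(\xi)$ is near $z$:
$$\{y\}\times V\ \cup\ \{(y',z'):y'\ne y,\ \Delta(y,y')\ge\delta,\ g(\Delta(y,y'))\in V\},\qquad z\in V .$$
If $V$ shrinks to $z$, then only a height with label exactly $z$ survives; there is at most one, and $\delta$ can be chosen above it. So $(y,z)$ becomes $G_\delta$. At the same time finitely many such sets that cover the compact fibre $\{y\}\times Z$ use all labels, and together they contain a whole cone around $y$.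

This is still not enough. The set $K=Y\times Z$ with this topology is not compact. Take $t\in2^\omega$ and let $s_n=(t\restriction n)^\frown(1-t(n))$. Then $K$ is the disjoint union of the nonempty open sets $\{(y,z):s_n\subseteq y\}$, $n<\omega$, and $\{(y,z):t\subseteq y\}$ (for openness, note that a point $(y,z)$ with $s\subseteq y$ has a neighbourhood of the above form with $V=Z$ and $\delta=\mathrm{dom}(s)$). This cover has no finite subcover. In general, an argument that climbs the tree $2^{<\omega_1}$ gets stuck at nodes of limit length.

The cure is to add a fibre $\{t\}\times Z$ for every node $t$ of countable limit length $\lambda$. Its neighbourhoods contain the branches that leave $t$ late, but none that pass through $t$. Then open sets that cover $\{t\}\times Z$ contain almost all of the pieces $s_n$ above. The price is that Bob must also cover the new fibres; there are $\mathfrak c$ of them, each compact, and he has $\omega_1$ innings. This is where CH is used.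

## The space of Theorem B

Assume CH. Fix an injection $g:\omega_1\to Z$, and let
$$Y=2^{\omega_1},\quad I=\bigcup\{2^\lambda:0<\lambda<\omega_1\text{ limit}\},\quad S=Y\cup I,\quad X=S\times Z,\quad K=Y\times Z.$$
Write $\ell(x)=\mathrm{dom}(x)$, a limit ordinal $\le\omega_1$. For incompatible $x,w\in S$ let $\Delta(x,w)=\min\{\xi:x(\xi)\ne w(\xi)\}$. For $x\in S$ and $y\in Y$, either $x\subseteq y$ or the two are incompatible. For $x\in S$, $\delta<\ell(x)$ and $V\subseteq Z$ open, put
$$N(x,\delta,V)=(\{x\}\times V)\cup\{(y,z)\in K:x\not\subseteq y,\ \Delta(x,y)\ge\delta,\ g(\Delta(x,y))\in V\}.$$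
For example, if $x\in2^\omega$, then $N(x,3,V)$ consists of $\{x\}\times V$ and of all $(y,z)$ for which $y$ first differs from $x$ at a finite $n\ge3$ with $g(n)\in V$. Here $z$ is arbitrary.

**Step 1. These sets form a base.** We check that every basic set containing a point contains one centred at that point, and that basic sets with the same centre intersect in a basic set. The second is clear:
$$N(x,\delta,V)\cap N(x,\delta',V')=N(x,\max(\delta,\delta'),V\cap V').$$
For the first, let $(y,z)\in N(x,\delta,V)$. If $y=x$, then $z\in V$ and there is nothing to do. If $y\ne x$, then $y\in Y$; let $\xi=\Delta(x,y)$. Then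
$$N(y,\xi+1,Z)\subseteq N(x,\delta,V), \tag{6}$$
because every $y'\in Y$ that agrees with $y$ on $\xi+1$ has $\Delta(x,y')=\xi$, while $\xi\ge\delta$ and $g(\xi)\in V$. So we have a topology in which the sets $N(x,\delta,V)$ with $z\in V$ form a neighbourhood base at $(x,z)$.

Each fibre $\{x\}\times Z$ is a copy of $Z$, hence compact: the trace of a basic set on it is $\{x\}\times V$ if the centre of the basic set is $x$, and otherwise it is $\emptyset$ or the whole fibre, since the conditions for points of $K$ do not mention $z$.

**Step 2. Two kinds of clopen sets.** These will separate points.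

(a) *For $s\in2^{\alpha+1}$, $\alpha<\omega_1$, the set $[s]=\{(x,z)\in X:s\subseteq x\}$ is clopen.* If $s\subseteq x$, then $\ell(x)>\alpha+1$ because $\ell(x)$ is a limit, and $N(x,\alpha+1,Z)\subseteq[s]$. So $[s]$ is open. Now let $s\not\subseteq x$. If $x,s$ first differ at $\xi$, then $\xi+1<\ell(x)$, and all first coordinates in $N(x,\xi+1,Z)$ agree with $x$ at $\xi$; so $N(x,\xi+1,Z)\cap[s]=\emptyset$. The remaining case is $x\subsetneq s$. Then $N(x,0,Z)\cap[s]=\emptyset$: its points $(y,z)$ with $y\ne x$ have $x\not\subseteq y$, so $s\not\subseteq y$.

(b) *For $x\in S$ and $V\subseteq Z$ clopen, the set*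
$$A(x,V)=\{(w,z):w,x\text{ incompatible},\ g(\Delta(x,w))\in V\}\cup\{(w,z):w\subseteq x,\ z\in V\}$$
*is clopen.* First, it is open for every open $V$. If $w,x$ are incompatible with $\xi=\Delta(x,w)$ and $g(\xi)\in V$, then $N(w,\xi+1,Z)\subseteq A(x,V)$, since all first coordinates there agree with $w$ on $\xi+1$ and so first differ from $x$ at $\xi$. If $w\subseteq x$ and $z\in V$, then $N(w,0,V)\subseteq A(x,V)$: for $y$ with $w\not\subseteq y$ the first difference from $w$ is also the first difference from $x\supseteq w$, so $\Delta(x,y)=\Delta(w,y)$. Second, for any $w$ exactly one of the following holds: $w,x$ are incompatible, $w\subseteq x$, or $x\subsetneq w$. Hence the complement of $A(x,V)$ is $A(x,Z\setminus V)\cup\{(w,z):x\subsetneq w\}$. The first set is open as $Z\setminus V$ is open. The second is empty if $x\in Y$, and is $[x^\frown0]\cup[x^\frown1]$ if $x\in I$, which is open by (a).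

**Step 3. Points are separated by clopen sets.** Let $(x,z)\ne(x',z')$. If $x=x'$, use $A(x,V)$ with $V$ clopen, $z\in V$, $z'\notin V$. If $x,x'$ first differ at $\xi$, use $[x\restriction(\xi+1)]$. If $x\subsetneq x'$, use $[x'\restriction(\ell(x)+1)]$, which contains $(x',z')$ but not $(x,z)$; the case $x'\subsetneq x$ is symmetric. So $X$ is Hausdorff. The characteristic function of a clopen set is continuous, so $X$ is functionally Hausdorff. A clopen set and its complement are their own closures, so distinct points have neighbourhoods with disjoint closures, that is, $X$ is Urysohn.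

**Step 4. Points are $G_\delta$.** Let $(V_n)$ be a decreasing base at $z\in Z$. If $x\in I$ with $\ell(x)=\lambda$, choose $\delta_n$ cofinal in $\lambda$. A branch $y\not\supseteq x$ has $\Delta(x,y)<\lambda$, so it violates $\Delta(x,y)\ge\delta_n$ for some $n$; hence $\bigcap_nN(x,\delta_n,V_n)=\{(x,z)\}$. If $x\in Y$, then $g(\xi)=z$ for at most one $\xi$, so choose $\delta<\omega_1$ with $g(\xi)\ne z$ for all $\xi\ge\delta$. A point $(y,z')$ of $\bigcap_nN(x,\delta,V_n)$ with $y\ne x$ would have $\Delta(x,y)\ge\delta$ and $g(\Delta(x,y))\in\bigcap_nV_n=\{z\}$, which is impossible. So $\bigcap_nN(x,\delta,V_n)=\{(x,z)\}$.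

**Step 5. Every open cover $\mathcal C$ of $X$ has a finite subfamily covering $K$.** This is the step that lets Bob deal with $2^{\omega_1}$ points in one inning. For $s\in2^{<\omega_1}$ let $K_s=\{(y,z)\in K:s\subseteq y\}$, and call $s$ *good* if finitely many members of $\mathcal C$ cover $K_s$. We want $\emptyset$ to be good.

Let $x\in S$. Every $(x,z)$ has a neighbourhood $N(x,\delta_z,V_z)$ with $z\in V_z$ inside a member of $\mathcal C$. By compactness of $Z$ there are finitely many $N(x,\delta_k,V_k)$, each inside a member of $\mathcal C$, with $\bigcup_kV_k=Z$. Let $\delta=\max_k\delta_k<\ell(x)$. Since every label lies in some $V_k$, these sets cover $\{x\}\times Z$ and all $(y,z)\in K$ with $x\not\subseteq y$ and $\Delta(x,y)\ge\delta$. Consequently: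

1. For $y\in Y$ some $y\restriction\delta$ with $\delta<\omega_1$ is good. Take $x=y$: a branch through $y\restriction\delta$ is $y$ itself or leaves $y$ at a height $\ge\delta$.
2. If $t\in2^\lambda$ with $0<\lambda<\omega_1$ limit, and $t$ is good, then some $t\restriction\delta$ with $\delta<\lambda$ is good. Take $x=t$: the set $K_{t\restriction\delta}\setminus K_t$ consists of points $(y,z)$ with $t\not\subseteq y$ and $\Delta(t,y)\ge\delta$, so it is covered by finitely many members; so is $K_t$.
3. If $s^\frown0$ and $s^\frown1$ are good, then $s$ is good, because $K_s=K_{s^\frown0}\cup K_{s^\frown1}$.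

Suppose $\emptyset$ is not good. Build $y\in2^{\omega_1}$ with no $y\restriction\alpha$ good, by recursion: at successor steps use (3) to choose an extension that is not good, and at a limit step $\lambda$ the union $y\restriction\lambda$ is not good, since otherwise by (2) some earlier $y\restriction\delta$ would be good. This $y$ contradicts (1). So $\emptyset$ is good, and $K=K_\emptyset$ is covered by finitely many members of $\mathcal C$.

**Step 6. Bob wins.** By CH, $|I|=2^{\aleph_0}=\omega_1$; write $I=\{t_\alpha:1\le\alpha<\omega_1\}$. At inning $0$ Bob covers $K$ by finitely many members of $\mathcal C_0$ (Step 5). At inning $\alpha\ge1$ he covers the compact set $\{t_\alpha\}\times Z$ by finitely many members of $\mathcal C_\alpha$. In the end $X=K\cup(I\times Z)$ is covered. Finally $|X|=2^{\omega_1}>\omega_1=2^{\aleph_0}$. This proves Theorem B. $\blacksquare$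

**Remark.** For this strategy and the empty position $s$, the set $E$ of Theorem A contains $K$, because $K\subseteq B(\emptyset,\mathcal C)$ for all $\mathcal C$. So $|E|>\mathfrak c$, and by Arhangel'skii's theorem $E$ is not compact. This is exactly the failure met in the section on regularity.

## Trees of size $\omega_1$ and ultrafilters on their branches

**Definition (trees and branches).** A tree is a partial order $T$ in which the predecessors of every $t$ are well-ordered; their order type is the height of $t$, the $\alpha$-th level is the set of nodes of height $\alpha$, and the height of $T$ is the least $\alpha$ whose level is empty. A cofinal branch of a tree of height $\omega_1$ is a downward closed chain that meets every level $\alpha<\omega_1$.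

For example, $2^{<\omega_1}$ has height $\omega_1$ and its cofinal branches correspond to the elements of $2^{\omega_1}$; under CH it has size $\omega_1$ and $2^{\omega_1}>\mathfrak c$ cofinal branches, so it satisfies the hypothesis of Theorem C. On the other hand, the disjoint union of one chain of type $\alpha$ for each $\alpha<\omega_1$ has height and size $\omega_1$ and no cofinal branch.

If CH fails, the construction of Theorem B adds $\mathfrak c>\omega_1$ fibres, and Bob, covering one fibre per inning, does not get through them. A tree $T$ of size $\omega_1$ has few nodes, but the argument of Step 5 above does not carry over to it. A node may have infinitely many immediate successors, so (3) fails; and a chain of limit length need not have a node above it, so (2) has nothing to act on. We therefore rephrase finite coverage by ultrafilters. If $\mathcal C$ has no finite subfamily covering $K$, then the sets $K\setminus U$, $U\in\mathcal C$, have the finite intersection property and lie in one ultrafilter. So every ultrafilter must either single out a branch, in which case a compact fibre handles it, or be caught by a new point. The plan is to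 use only $\omega_1$ many functions $\psi_i:Y\to\omega$ to decide which case holds, and to attach new points to the least $i$ for which $\psi_i$ is not constant on a set in the ultrafilter.

Let $T$ be a tree of height $\omega_1$ with $|T|=\omega_1$, whose set $Y$ of cofinal branches has $|Y|>\mathfrak c$. For $y\in Y$ let $y(\alpha)$ be its element at level $\alpha$, let $Y_t=\{y\in Y:t\in y\}$, and for $y\ne y'$ let $\Delta(y,y')=\min\{\alpha:y(\alpha)\ne y'(\alpha)\}$. Branches that agree at a level agree at all lower levels. Fix injections $g:\omega_1\to Z$, $c:T\to\omega_1$ and $e_\xi:\xi\to\omega$ for $\xi<\omega_1$. Define $\varphi_\beta:\omega_1\to\omega$ by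
$$\varphi_\beta(\xi)=e_\xi(\beta)\ \text{ if }\beta<\xi,\qquad\varphi_\beta(\xi)=e_{\beta+1}(\xi)\ \text{ if }\xi\le\beta.$$
So on the countable set $\beta+1$ the function $\varphi_\beta$ equals $e_{\beta+1}$ and is injective; above $\beta$ it records the value at $\beta$ of the injection $e_\xi$.

**Step 1. Countably valued functions that detect nonprincipal ultrafilters on $\omega_1$.** The claim is: if $u$ is an ultrafilter on $\omega_1$ and each $\varphi_\beta$ is constant on a set in $u$, then $u$ is principal.

Suppose some $\beta+1\in u$. There is a set in $u$ on which $\varphi_\beta$ is constant; its intersection with $\beta+1$ is in $u$ and has at most one point, as $\varphi_\beta$ is injective on $\beta+1$. So $u$ contains a singleton. Otherwise $(\beta,\omega_1)\in u$ for all $\beta$. Let $n_\beta$ be the value with $\{\xi:\varphi_\beta(\xi)=n_\beta\}\in u$. There are uncountably many $\beta$ and countably many values, so $n_\beta=n_{\beta'}=n$ for some $\beta\ne\beta'$. Since the intersection of the sets involved is in $u$, there is $\xi>\beta,\beta'$ with $\varphi_\beta(\xi)=n=\varphi_{\beta'}(\xi)$, that is, $e_\xi(\beta)=n=e_\xi(\beta')$.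 This contradicts the injectivity of $e_\xi$.

Enumerate $\omega_1\times\omega_1=\{(\alpha_i,\beta_i):i<\omega_1\}$ and let
$$\psi_i:Y\to\omega,\qquad\psi_i(y)=\varphi_{\beta_i}\bigl(c(y(\alpha_i))\bigr).$$

**Step 2. Ultrafilters on $Y$ that make all $\psi_i$ constant follow a branch.** The claim is: if $u$ is an ultrafilter on $Y$ and every $\psi_i$ is constant on a set in $u$, then there is $y\in Y$ with $Y_{y(\alpha)}\in u$ for all $\alpha<\omega_1$.

Fix $\alpha$ and let $u_\alpha$ be the image of $u$ under $y\mapsto c(y(\alpha))$, an ultrafilter on $\omega_1$. For each $\beta$ take $i$ with $(\alpha_i,\beta_i)=(\alpha,\beta)$; since $\psi_i=\varphi_\beta(c(\cdot(\alpha)))$ is constant on a set in $u$, $\varphi_\beta$ is constant on a set in $u_\alpha$. By Step 1, $u_\alpha$ is principal: $\{y:c(y(\alpha))=\gamma\}\in u$ for some $\gamma$. This set is not empty, so $\gamma=c(t_\alpha)$ for a node $t_\alpha$ at level $\alpha$, and as $c$ is injective, $Y_{t_\alpha}\in u$. For $\alpha,\alpha'$ the set $Y_{t_\alpha}\cap Y_{t_{\alpha'}}$ is in $u$, hence nonempty, so $t_\alpha$ and $t_{\alpha'}$ lie on a common branch and are comparable. The nodes $t_\alpha$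 thus form a chain with one element at each level. It is downward closed, since the predecessor of $t_\alpha$ at level $\alpha'<\alpha$ is unique and $t_{\alpha'}$ is one. So $y=\{t_\alpha:\alpha<\omega_1\}$ is a cofinal branch.

## The space of Theorem C

**Step 3. The part $K$.** On $K=Y\times Z$ take as base the sets ($y\in Y$, $\delta<\omega_1$, $V\subseteq Z$ open)
$$N(y,\delta,V)=(\{y\}\times V)\cup\{(y',z'):y'\ne y,\ \Delta(y,y')\ge\delta,\ g(\Delta(y,y'))\in V\}.$$
Two such sets with the same $y$ intersect in $N(y,\max(\delta,\delta'),V\cap V')$. If $(y',z')\in N(y,\delta,V)$, $y'\ne y$ and $\xi=\Delta(y,y')$, then $N(y',\xi+1,Z)\subseteq N(y,\delta,V)$: a branch $y''$ with $y''=y'$ or $\Delta(y',y'')\ge\xi+1$ agrees with $y'$ up to and including level $\xi$, so $\Delta(y,y'')=\xi$. Hence this is a base, and the sets $N(y,\delta,V)$ with $z\in V$ form a neighbourhood base at $(y,z)$.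

$K$ is Hausdorff. For $y\ne y'$ with $\xi=\Delta(y,y')$ use $N(y,\xi+1,Z)$ and $N(y',\xi+1,Z)$, whose first coordinates pass through $y(\xi)$ and $y'(\xi)$, respectively. For $(y,z)\ne(y,z')$ use $N(y,0,V)$ and $N(y,0,V')$ with $z\in V$, $z'\in V'$ and $V\cap V'=\emptyset$; they intersect in $N(y,0,\emptyset)=\emptyset$.

Points of $K$ are $G_\delta$ in $K$: given $(y,z)$, choose $\delta$ with $g(\xi)\ne z$ for all $\xi\ge\delta$ and a decreasing base $(V_n)$ at $z$; then $\bigcap_nN(y,\delta,V_n)=\{(y,z)\}$, since another first coordinate $y'$ would give $g(\Delta(y,y'))=z$ with $\Delta(y,y')\ge\delta$.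

If $t$ is at level $\alpha$ and $y\in Y_t$, then $N(y,\alpha+1,Z)\subseteq Y_t\times Z$; so $Y_t\times Z$ is open. Since $\psi_i(y)$ depends only on $y(\alpha_i)$, for $A\subseteq\omega$ the set $\{y:\psi_i(y)\in A\}\times Z$ is a union of sets $Y_t\times Z$ with $t$ at level $\alpha_i$. The same holds for its complement, so it is clopen in $K$.

**Step 4. The new points.** They will catch the ultrafilters that follow no branch. Let
$$X=K\sqcup\bigsqcup_{i<\omega_1}\{i\}\times\omega^i,$$
where $\omega^i$ is the set of functions from the countable ordinal $i$ to $\omega$, with the product topology, which is second countable. A function $h\in\omega^i$ is a guess for the constant values of $\psi_j$, $j<i$; the point $(i,h)$ is meant for the ultrafilters for which $h$ is right and $\psi_i$ is the first function that is not constant. For $h\in\omega^i$, $m\in\omega$ and finite $b\subseteq i$ put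
$$Q(i,h,m,b)=\{(y,z)\in K:\psi_i(y)\ge m,\ \psi_j(y)=h(j)\text{ for }j\in b\},$$
an open subset of $K$ by Step 3. For $i=0$, for instance, there is a single new point $(0,\emptyset)$, and $Q(0,\emptyset,m,\emptyset)=\{(y,z):\psi_0(y)\ge m\}$. A base for $X$ consists of the open subsets of $K$ and the sets
$$O(i,G,n,a)=(\{i\}\times G)\cup\bigcup_{h\in G}Q(i,h,n(h),a(h)),$$
where $G\subseteq\omega^i$ is open and $n:G\to\omega$, $a:G\to[i]^{<\omega}$ are arbitrary functions.

This is a base. The set $O(i,G,n,a)\cap O(i,G',n',a')$ contains $O(i,G\cap G',\max(n,n'),a\cup a')$ (functions restricted to $G\cap G'$), which contains all points of the intersection outside $K$; the points of the intersection inside $K$ have neighbourhoods in $K$, because all traces on $K$ are open in $K$. For $i\ne i'$, the intersection of sets $O(i,\dots)$ and $O(i',\dots)$ is an open subset of $K$, and so is the intersection of any $O(i,\dots)$ with an open subset of $K$. It follows that $K$ is an open subspace and that each $\{i\}\times\omega^i$ has its product topology.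

**Step 5. $X$ is Hausdorff.** We write constant functions $n,a$ as their values. There are four kinds of pairs.

- Two points of $K$: done in Step 3, as $K$ is open.
- $(y,z)\in K$ and $(i,h)$: use $\{y':\psi_i(y')=\psi_i(y)\}\times Z$ and $O(i,\omega^i,\psi_i(y)+1,\emptyset)$. On the part of the second set in $K$ we have $\psi_i\ge\psi_i(y)+1$.
- $(i,h)\ne(i,h')$: pick $j<i$ with $h(j)\ne h'(j)$ and use $O(i,\{k:k(j)=h(j)\},0,\{j\})$ and $O(i,\{k:k(j)=h'(j)\},0,\{j\})$. On the parts in $K$ we have $\psi_j=h(j)$ and $\psi_j=h'(j)$, respectively.
- $(j,k)$ and $(i,h)$ with $j<i$: let $m=h(j)$ and use $O(j,\omega^j,m+1,\emptyset)$ and $O(i,\{h':h'(j)=m\},0,\{j\})$. On the parts in $K$ we have $\psi_j\ge m+1$ and $\psi_j=m$, respectively.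

**Step 6. Points of $X$ are $G_\delta$.** For points of the open set $K$ this is Step 3. For $(i,h)$ let $(G_n)$ be a decreasing base at $h$ in $\omega^i$. Then $\bigcap_nO(i,G_n,n,\emptyset)=\{(i,h)\}$, because the part of $O(i,G_n,n,\emptyset)$ in $K$ is $\{(y,z):\psi_i(y)\ge n\}$, and no $y$ has $\psi_i(y)\ge n$ for all $n$.

**Step 7. Every open cover $\mathcal C$ of $X$ has a finite subfamily covering $K$.** Suppose not. Then there is an ultrafilter $w$ on $K$ with $K\setminus U\in w$ for all $U\in\mathcal C$; so no finite union of members of $\mathcal C$ contains a set in $w$. Let $u=\{A\subseteq Y:A\times Z\in w\}$ be its projection to $Y$, an ultrafilter on $Y$.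

*Case 1: every $\psi_i$ is constant on a set in $u$.* Take $y$ from Step 2. By compactness of $Z$ there are finitely many sets $N(y,\delta_k,V_k)$, each inside a member of $\mathcal C$, with $\bigcup_kV_k=Z$. Let $\delta=\max_k\delta_k$. The union of these sets contains all $(y',z')$ with $y'=y$ or $\Delta(y,y')\ge\delta$, so it contains $Y_{y(\delta)}\times Z$. This set is in $w$, since $Y_{y(\delta)}\in u$: a contradiction.

*Case 2: otherwise.* Let $i$ be least such that $\psi_i$ is not constant on any set in $u$. For every $m$ the set $\{\psi_i\ge m\}$ is in $u$, because its complement is the union of the finitely many sets $\{\psi_i=l\}$, $l<m$, none of which is in $u$. For $j<i$ let $h(j)$ be the value with $\{\psi_j=h(j)\}\in u$; so $h\in\omega^i$. Some $U\in\mathcal C$ contains the point $(i,h)$, hence a basic set $O(i,G,n,a)$ with $h\in G$, hence the set $Q(i,h,m,b)$ with $m=n(h)$ and $b=a(h)$. But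
$$Q(i,h,m,b)=\Bigl(\{\psi_i\ge m\}\cap\bigcap_{j\in b}\{\psi_j=h(j)\}\Bigr)\times Z\in w,$$
a contradiction.

**Step 8. Bob wins.** At inning $0$ he covers $K$ by Step 7. Partition $\omega_1\setminus\{0\}$ into uncountable sets $\Lambda_i$, $i<\omega_1$. At an inning $\alpha\in\Lambda_i$, if $\{i\}\times\omega^i$ is not yet covered, he picks an uncovered point of it and one member of $\mathcal C_\alpha$ containing that point (choices being made by a fixed well-ordering). By Lemma 1 with $R=\{i\}\times\omega^i$ and $\Lambda=\Lambda_i$, every $\{i\}\times\omega^i$ is covered at the end. So all of $X$ is covered, while $X$ is Hausdorff with points $G_\delta$ and $|X|\ge|Y|>\mathfrak c$. Hence $(\ast)$ fails, which proves Theorem C. $\blacksquare$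

## From $\mathfrak c<2^{\omega_1}$ to a tree of size $\omega_1$

It remains to prove Corollary D. If $2^{\omega_1}=2^\omega$, then $(\ast)$ holds by Theorem A(iii). So assume $\mathfrak c<2^{\omega_1}$ and $\mathfrak c<\aleph_{\omega_1}$; by Theorem C it suffices to find a suitable tree. The tree $2^{<\omega_1}$ has $2^{\omega_1}>\mathfrak c$ cofinal branches, but its size is $\mathfrak c$, which may exceed $\omega_1$. We thin it out. For $P\subseteq2^{<\omega_1}$ let
$$\mathcal B(P)=\{y\in2^{\omega_1}:\{\alpha<\omega_1:y\restriction\alpha\in P\}\text{ is uncountable}\},$$
and let $\mu$ be the least cardinality of a $P$ with $|\mathcal B(P)|>\mathfrak c$.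

**Step 1. $\omega_1\le\mu\le\mathfrak c$.** The set $P=2^{<\omega_1}$ has size $\omega_1\cdot\mathfrak c=\mathfrak c$ and $\mathcal B(P)=2^{\omega_1}$ has size $>\mathfrak c$; so $\mu$ exists and $\mu\le\mathfrak c<\aleph_{\omega_1}$. If $P$ is countable, then $\mathcal B(P)=\emptyset$, since the restrictions $y\restriction\alpha$ are distinct for distinct $\alpha$; so $\mu\ge\omega_1$.

**Step 2. $\mu=\omega_1$.** Here $\mathfrak c<\aleph_{\omega_1}$ is used, to exclude cofinality $\omega_1$. Suppose $\mu>\omega_1$. Then $\mu=\aleph_\gamma$ with $1<\gamma<\omega_1$. If $\gamma$ is a successor, $\mu$ is regular and $>\omega_1$; if $\gamma$ is a limit, it is a countable one and $\mathrm{cf}(\mu)=\omega$. Take $P$ with $|P|=\mu$ and $|\mathcal B(P)|>\mathfrak c$, and write $P=\bigcup_{\xi<\mathrm{cf}\mu}P_\xi$, increasing, with $|P_\xi|<\mu$. We claim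
$$\mathcal B(P)=\bigcup_{\xi<\mathrm{cf}\mu}\mathcal B(P_\xi). \tag{7}$$
Let $y\in\mathcal B(P)$. If $\mathrm{cf}(\mu)=\omega$, the uncountable set $\{\alpha:y\restriction\alpha\in P\}$ is a union of the countably many sets $\{\alpha:y\restriction\alpha\in P_\xi\}$, so one of these is uncountable. If $\mathrm{cf}(\mu)>\omega_1$, then each of the at most $\omega_1$ many restrictions $y\restriction\alpha\in P$ appears in some $P_\xi$; the supremum of these indices is below $\mathrm{cf}(\mu)$, so all of the restrictions lie in one $P_\xi$. In both cases $y\in\mathcal B(P_\xi)$ for some $\xi$. The other inclusion in (7) is clear. By minimality of $\mu$ each $|\mathcal B(P_\xi)|\le\mathfrak c$, and $\mathrm{cf}(\mu)\le\mathfrak c$; so $|\mathcal B(P)|\le\mathfrak c$, a contradiction.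

**Step 3. The tree.** By Step 2 take $P\subseteq2^{<\omega_1}$ with $|P|=\omega_1$ and $|\mathcal B(P)|>\mathfrak c$. Order $P$ by $\subseteq$. The predecessors of $p\in P$ are those restrictions of $p$ that lie in $P$; they are well-ordered in a countable type. So $P$ is a tree of size $\omega_1$ and height $\le\omega_1$. For $y\in\mathcal B(P)$ the set $\{y\restriction\alpha:\alpha<\omega_1\}\cap P$ is a chain, downward closed in $P$ and uncountable, with countable proper initial segments; so it has order type $\omega_1$, and its $\alpha$-th element is at level $\alpha$ of $P$. Hence it is a cofinal branch, and $P$ has height $\omega_1$. The branch determines $y$, which is its union. So $P$ has more than $\mathfrak c$ cofinal branches, and $(\ast)$ fails by Theorem C. This proves Corollary D. $\blacksquare$
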